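# Strictly positive measures, scattered fibres over the Cantor set, and separability

## 1. The guess that scattered fibres force separability

Let $K$ be a compact space carrying a measure that is positive on every nonempty open set, and suppose that $K$ maps continuously into the Cantor set $2^\omega$ in such a way that every fibre is scattered. The base is separable, the fibres look thin, and the measure forbids uncountably many disjoint open sets. The answer one would first guess is that $K$ must be separable. The following problem, from Piotr Borodulin-Nadzieja and Grzegorz Plebanek, "Measures on Suslinean spaces", arXiv:1511.04979 (2015), asks whether this guess can fail.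

**Problem.** Is there a compact nonseparable space $K$ supporting a measure and a continuous mapping $f\colon K\to 2^\omega$ such that $f^{-1}[t]$ is scattered for each $t\in 2^\omega$?

We want to know what ZFC says. First we fix the terms. All spaces are compact Hausdorff unless they are visibly subspaces of such.

**Definition (supporting a measure).** $K$ *supports a measure* if there is a Radon probability $\mu$ on $K$ that is *strictly positive*: $\mu(U)>0$ for every nonempty open $U\subseteq K$. For example, if $\{x_n:n\in\omega\}$ is dense in $K$, then $\sum_n2^{-n-1}\delta_{x_n}$ is strictly positive. So separable compact spaces support measures. If $K$ supports a measure, then $K$ is *ccc* (disjoint families of nonempty open sets are countable), because fewer than $n$ members of such a family have measure greater than $1/n$.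

**Definition (scattered).** A space is *scattered* if every nonempty subspace has an isolated point. For example, every ordinal with the order topology is scattered: the least element of a nonempty subset is isolated in that subset, since the initial segments $[0,\alpha]$ are open. The Cantor set is not scattered.

**Fact 1.** A continuous image of a compact scattered space is scattered.

*Proof.* Let $g\colon X\to Y$ be a continuous surjection with $X$ compact scattered, and suppose that $Y$ is not scattered. The closure of a nonempty subset without isolated points is a nonempty closed $P\subseteq Y$ without isolated points. By Zorn's lemma and compactness there is a minimal closed $F\subseteq X$ with $g[F]=P$. Let $x$ be an isolated point of $F$. Then $F\setminus\{x\}$ is closed, so by minimality $g[F\setminus\{x\}]\neq P$. Hence $P\setminus g[F\setminus\{x\}]=\{g(x)\}$, and this set is open in $P$. So $P$ has an isolated point, a contradiction. $\square$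

Now we test the guess.

*A constant map.* Here $K$ itself is scattered. Every nonempty open $U\subseteq K$ contains a point isolated in $U$, hence isolated in $K$. So the isolated points are dense. Each of them has positive measure, so there are only countably many. Thus $K$ is separable and the guess is right.

*Dropping the measure.* The Alexandroff duplicate of $2^\omega$ is $2^\omega\times\{0,1\}$, where the points $(t,1)$ are isolated and a basic neighborhood of $(t,0)$ is $(C\times\{0,1\})\setminus\{(t,1)\}$ with $C\ni t$ clopen. It is compact, and its projection to $2^\omega$ has two-point fibres. It is nonseparable, because it has uncountably many isolated points. For the same reason it supports no measure.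

*Dropping scatteredness.* The space $2^{\mathfrak c^+}$ supports its Haar measure. It is not separable: if $\{d_n\}$ were dense, the map $\alpha\mapsto\{n:d_n(\alpha)=1\}$ from $\mathfrak c^+$ to $\mathcal P(\omega)$ would be injective, because for $\alpha\ne\beta$ the open set $\{x:x(\alpha)=1,\ x(\beta)=0\}$ contains some $d_n$. A continuous map into $2^\omega$ depends on countably many coordinates only, so each of its nonempty fibres contains a copy of $2^{\mathfrak c^+}$ and is not scattered.

*Finite fibres.* Here the sensible approach is to peel off separable layers, and it works.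

**Warm-up 2.** Let $K$ be compact and ccc, let $M$ be compact metrizable, and let $f\colon K\to M$ be continuous with finite fibres. Then $K$ is separable.

*Proof.* Suppose not. Take a maximal disjoint family of nonempty separable open subsets of $K$. It is countable, so its union $G$ is separable, and $O=K\setminus\overline G$ is nonempty. By maximality no nonempty open subset of $O$ is separable. Choose a nonempty open $V_0$ with $\overline{V_0}\subseteq O$.

Given $V_n$, let $L_n\subseteq\overline{V_n}$ be a minimal closed set with $f[L_n]=f[\overline{V_n}]$. Then $L_n$ is separable: choose one point of $L_n$ over each element of a countable dense subset of $f[L_n]$. The closure of these points maps onto $f[L_n]$, so it equals $L_n$ by minimality. If $V_n\subseteq L_n$, then $V_n$ would be an open subset of a separable space, hence separable, which is impossible. So there is a nonempty open $V_{n+1}$ with $\overline{V_{n+1}}\subseteq V_n\setminus L_n$.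

Take $x\in\bigcap_n\overline{V_n}$ and $t=f(x)$. For each $n$ we have $t\in f[\overline{V_n}]=f[L_n]$, so there is $x_n\in L_n$ with $f(x_n)=t$. As $x_n\in\overline{V_n}\setminus\overline{V_{n+1}}$, the points $x_n$ are distinct, and the fibre over $t$ is infinite. $\square$

An infinite fibre is no contradiction when fibres are only scattered. We would want to go on peeling past stage $\omega$, and here the argument stops: $\bigcap_n\overline{V_n}$ is a nonempty closed set, but it may have empty interior, and then there is no $V_\omega$ to continue with. The case that remains is the one where fibres carry long well-ordered sequences of layers.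

## 2. Two theorems in opposite directions

Let $\nu$ be the Haar (coin-tossing) measure on $2^\omega$ and let $\mathcal N$ be the ideal of its null sets. Recall that $\mathrm{add}(\mathcal N)$ is the least size of a family of null sets with non-null union, and $\mathrm{cov}(\mathcal N)$ is the least size of a family of null sets covering $2^\omega$. Then $\omega_1\le\mathrm{add}(\mathcal N)\le\mathrm{cov}(\mathcal N)\le\mathfrak c$. Moreover $\mathrm{add}(\mathcal N)$ is regular: a union of $\mathrm{add}(\mathcal N)$ null sets, split into fewer than $\mathrm{add}(\mathcal N)$ groups of smaller size, would be a small union of null sets. Under CH, and under MA, $\mathrm{add}(\mathcal N)=\mathrm{cov}(\mathcal N)=\mathfrak c$.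

**Definition (countable type).** A Radon probability $\mu$ has *countable type* if $L^1(\mu)$ is separable. Every Radon probability on a compact metrizable space has countable type. The Haar measure on $2^{\omega_1}$ does not, because the $\omega_1$ coordinate functions have mutual $L^1$-distance $\frac12$.

**Theorem A.** Let $V\models$ ZFC. In $V$ let $\kappa$ be a regular cardinal with $\theta^\omega<\kappa$ for all $\theta<\kappa$ (for example $\kappa=(2^\omega)^+$; if CH holds, $\kappa=\omega_2$). Let $V[G]$ be the extension of $V$ by the measure algebra of $2^\kappa$. In $V[G]$ we have $\mathfrak c=\kappa$. Moreover, in $V[G]$, if $K$ is a compact nonseparable space, $\mu$ is a strictly positive Radon probability on $K$, and $f\colon K\to M$ is continuous with $M$ compact metrizable, then: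

1. some fibre of $f$ is not scattered;
2. if $\mu$ has countable type, some fibre of $f$ maps continuously onto $[0,1]^{\mathfrak c}$.

**Theorem B (ZFC).** If $\mathrm{add}(\mathcal N)=\mathrm{cov}(\mathcal N)$, then there are a compact nonseparable $K$ supporting a measure and a continuous $f\colon K\to2^\omega$ each of whose fibres embeds in an ordinal with the order topology. In particular all fibres are scattered.

So the guess is true in the random model and false under CH or MA: the existence of $K$ and $f$ is independent of ZFC (if ZFC is consistent). We prove B first, since it shows what kind of space the guess overlooks.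

## 3. Locally nested compact sets: proof of Theorem B

**One set.** Let $F\subseteq2^\omega$ be compact, nowhere dense, of positive measure, and such that every nonempty relatively open subset of $F$ has positive measure. Take the algebra generated by the clopen sets and $F$, and its ultrafilters containing no null set. Every ultrafilter $u$ picks the point $t$ all of whose clopen neighborhoods are in $u$. Beyond that, it only decides whether $F\in u$. If $t\notin F$, some clopen neighborhood of $t$ misses $F$, so $F\notin u$. If $t\in F$, both decisions are possible, because $C\cap F$ and $C\setminus F$ have positive measure for all clopen $C\ni t$. So the space is $2^\omega$ with the points of $F$ split in two.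

**Many sets.** For compact sets $F_\alpha$, a point over $t$ is determined by the set of those $\alpha$ with $t\in F_\alpha$ for which $F_\alpha\in u$. With $n$ sets through $t$ there are a priori $2^n$ possibilities, and infinitely many sets threaten to produce a Cantor set in the fibre. If the possible sets form a chain of initial segments, the fibre is at most an ordinal. On the other side, nonseparability will follow if each countable subset of $2^\omega$ is missed by some $F_\alpha$.

**An attempt that fails.** The simplest way to get chains is to ask that $F_\alpha\subseteq F_\beta$ whenever $\beta<\alpha$. Then the nonempty compact sets $F_\alpha$ have a common point $t$, and no $F_\alpha$ misses the countable set $\{t\}$. The way out is to nest the sets only *locally*: near a common point of $F_\alpha$ and $F_\beta$, with $\beta<\alpha$, the set $F_\alpha$ should be inside $F_\beta$, and where they have no common point nothing is required. Condition (i) in Step 2 says exactly this.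

Let $\kappa=\mathrm{add}(\mathcal N)=\mathrm{cov}(\mathcal N)$, a regular uncountable cardinal, and let $\{N_\alpha:\alpha<\kappa\}$ be null sets covering $2^\omega$.

**Step 1. Capturing fewer than $\mathrm{add}(\mathcal N)$ sequences in finite sets.** This step provides the tool by which a new set can be nested with all the old ones at once. It is one direction of Bartoszyński's theorem (Trans. AMS 281 (1984); Bartoszyński–Judah, *Set Theory*, Thm 2.3.9).

*If $\mathcal F\subseteq\omega^\omega$ and $|\mathcal F|<\mathrm{add}(\mathcal N)$, there are sets $S(n)\subseteq\omega$ with $|S(n)|\le2^n$ such that for each $\varphi\in\mathcal F$, $\varphi(n)\in S(n)$ for all but finitely many $n$.*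

For a countable family $\{\varphi_j:j\in\omega\}$ the sets $S(n)=\{\varphi_j(n):j<n\}$ do it. In general, choose disjoint $J_{n,m}\subseteq\omega$ ($n\ge1$, $m\in\omega$) with $|J_{n,m}|=n$ and let $G_{n,m}=\{x\in2^\omega:x\text{ is }0\text{ on }J_{n,m}\}$. These are mutually independent clopen sets with $\nu(G_{n,m})=2^{-n}$. For $\varphi\in\mathcal F$ the set $N_\varphi=\bigcap_k\bigcup_{n\ge k}G_{n,\varphi(n)}$ is null, so $\bigcup_{\varphi\in\mathcal F}N_\varphi$ is null. Hence there is a compact $H$ of positive measure disjoint from it. Deleting from $H$ all basic clopen sets that meet it in a null set, we may assume that every nonempty relatively open subset of $H$ has positive measure.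

Let $U_0,U_1,\dots$ list the basic clopen sets that meet $H$, and let $S_j(n)=\{m:H\cap U_j\cap G_{n,m}=\emptyset\}$ for $n\ge1$. Since $H\cap U_j$ is disjoint from $G_{n,m}$ for all $n\ge 1$ and $m\in S_j(n)$, independence gives
$$0<\nu(H\cap U_j)\le\prod_{n\ge1}(1-2^{-n})^{|S_j(n)|},\qquad\text{so}\qquad\sum_{n\ge1}|S_j(n)|2^{-n}<\infty .$$
Let $\varphi\in\mathcal F$. As $H\cap N_\varphi=\emptyset$, $H$ is the union of the closed sets $H\setminus\bigcup_{n\ge k}G_{n,\varphi(n)}$ ($k\geq 1$). By the Baire category theorem one of them contains $H\cap U_j$ for some $j$. So $\varphi(n)\in S_j(n)$ for all $n\ge k$. Finally choose $k_j\ge1$ with $\sum_{n\ge k_j}|S_j(n)|2^{-n}\le2^{-j-1}$ and let $S(n)=\bigcup\{S_j(n):k_j\le n\}$ (and $S(0)=\emptyset$). Then $|S(n)|\le2^n\sum_j2^{-j-1}=2^n$, and for each $j$ we have $S_j(n)\subseteq S(n)$ for $n\ge k_j$. So every $\varphi\in\mathcal F$ is captured.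

**Step 2. The sets $F_\alpha$.** We construct compact $F_\alpha\subseteq2^\omega$ ($\alpha<\kappa$) with $\nu(F_\alpha)>0$ such that

- (i) for $\beta<\alpha$ there is a clopen $C$ with $F_\alpha\cap F_\beta=F_\alpha\cap C$;
- (ii) $F_\alpha\cap N_\beta=\emptyset$ for $\beta\le\alpha$.

Suppose that $F_\beta$ is given for $\beta<\alpha$. Each $F_\beta$ is approximated by clopen sets, and we shall choose $F_\alpha$ inside a compact set on which every approximating sequence becomes constant. Choose clopen $C_{\beta,n}$ with $\nu(F_\beta\triangle C_{\beta,n})<8^{-n}$. There are countably many clopen sets, and $|\alpha|<\mathrm{add}(\mathcal N)$. So Step 1 gives sets $S(n)$ of clopen sets with $|S(n)|\le2^n$ such that for each $\beta<\alpha$, $C_{\beta,n}\in S(n)$ for all but finitely many $n$. Let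
$$D_n=\bigcup\{C\triangle C':C\in S(n),\ C'\in S(n+1),\ \nu(C\triangle C')<2\cdot8^{-n}\}.$$
This is a clopen set, and $\nu(D_n)\le2^n\cdot2^{n+1}\cdot2\cdot8^{-n}=4\cdot2^{-n}$. Fix $m$ with $\sum_{n\ge m}4\cdot2^{-n}<\frac12$. The set $L=2^\omega\setminus\bigcup_{n\ge m}D_n$ is compact and $\nu(L)>\frac12$.

For $\beta<\alpha$ choose $n_\beta\ge m$ with $C_{\beta,n}\in S(n)$ for all $n\ge n_\beta$. For such $n$,
$$\nu(C_{\beta,n}\triangle C_{\beta,n+1})<8^{-n}+8^{-n-1}<2\cdot8^{-n},$$
so $C_{\beta,n}\triangle C_{\beta,n+1}\subseteq D_n$, which is disjoint from $L$. Hence $L\cap C_{\beta,n}=L\cap C_{\beta,n_\beta}$ for all $n\ge n_\beta$. Therefore $Z_\beta=L\cap(F_\beta\triangle C_{\beta,n_\beta})=L\cap(F_\beta\triangle C_{\beta,n})$ has measure less than $8^{-n}$ for all $n\ge n_\beta$, and so it is null.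

The set $\bigcup_{\beta<\alpha}Z_\beta\cup\bigcup_{\beta\le\alpha}N_\beta$ is a union of fewer than $\mathrm{add}(\mathcal N)$ null sets, so it is null. Let $F_\alpha\subseteq L$ be a compact set of positive measure disjoint from it. Then (ii) holds. As $F_\alpha\subseteq L$ misses $Z_\beta$, also $F_\alpha\cap F_\beta=F_\alpha\cap C_{\beta,n_\beta}$, which is (i).

**Step 3. The space.** We now turn the sets into $K$, $\mu$ and $f$. Let $\mathfrak A$ be the algebra of subsets of $2^\omega$ generated by the clopen sets and all $F_\alpha$, let $\mathcal I=\{B\in\mathfrak A:\nu(B)=0\}$, and let $K$ be the Stone space of $\mathfrak A/\mathcal I$. Its points are the ultrafilters of $\mathfrak A$ disjoint from $\mathcal I$. The sets $[B]=\{u\in K:B\in u\}$, $B\in\mathfrak A$, form a base of clopen sets, and $[B]\ne\emptyset$ iff $\nu(B)>0$. The finitely additive probability $[B]\mapsto\nu(B)$ extends to a Radon probability $\mu$ on $K$. It is strictly positive, since every nonempty open set contains a nonempty $[B]$. For $u\in K$ let $f(u)$ be the point $t\in2^\omega$ all of whose clopen neighborhoods belong to $u$. For clopen $C\subseteq2^\omega$ we have $f^{-1}[C]=[C]$,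 so $f$ is continuous.

**Step 4. Every fibre embeds in an ordinal.** Fix $t$ and put $A_t=\{\alpha:t\in F_\alpha\}$. For $u\in f^{-1}(t)$ let $\Gamma_u=\{\alpha:F_\alpha\in u\}$. If $t\notin F_\alpha$, a clopen neighborhood of $t$ misses $F_\alpha$ and belongs to $u$, so $F_\alpha\notin u$. Hence $\Gamma_u\subseteq A_t$.

Let $\beta<\alpha$ be in $A_t$ and take $C$ from (i). Since $t\in F_\alpha\cap F_\beta=F_\alpha\cap C$, we have $t\in C$, so $C\in u$. If $\alpha\in\Gamma_u$, then $u\ni F_\alpha\cap C\subseteq F_\beta$, so $\beta\in\Gamma_u$. Thus $\Gamma_u$ is an initial segment of $A_t$.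

The map $u\mapsto\Gamma_u\in2^{A_t}$ is continuous on $f^{-1}(t)$, because each $[F_\alpha]$ is clopen. It is injective, because $u$ is determined by the generators it contains, and the clopen ones among them are given by $t$. By compactness it is an embedding into the space of initial segments of $A_t$. Let $\delta=\mathrm{otp}(A_t)$. The initial segments of $\delta$ are the ordinals $\gamma\le\delta$. The map $\delta+1\to2^\delta$, $\gamma\mapsto1_\gamma$, is injective, and it is continuous for the order topology because $\{\gamma\le\delta:\alpha\in\gamma\}=(\alpha,\delta]$ and its complement $[0,\alpha]$ are both open. Since $\delta+1$ is compact, this is a homeomorphism onto its image. So $f^{-1}(t)$ embeds in the ordinal $\delta+1$ and is scattered.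

**Step 5. $K$ is not separable.** Let $u_n\in K$ ($n\in\omega$). Put $t_n=f(u_n)$, pick $\beta_n$ with $t_n\in N_{\beta_n}$, and let $\alpha=\sup_n\beta_n$, which is less than $\kappa$ since $\kappa$ is regular and uncountable. By (ii), $t_n\notin F_\alpha$, so $F_\alpha\notin u_n$ by Step 4. As $\nu(F_\alpha)>0$, $[F_\alpha]$ is a nonempty open set missing all $u_n$. This proves Theorem B. $\square$

## 4. Measures that are not of countable type always have a bad fibre

We turn to Theorem A. Part (1) allows every strictly positive $\mu$. If $\mu$ does not have countable type, no forcing is needed.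

**Lemma 3 (ZFC).** Let $\mu$ be a Radon probability on a compact space $K$ that is not of countable type, and let $f\colon K\to M$ be continuous with $M$ compact metrizable. Then some fibre of $f$ is not scattered.

For zero-dimensional $K$ this is due to Borodulin-Nadzieja and Plebanek.

*A test.* Let $K=2^{\omega_1}$ with Haar measure and let $f$ be the restriction to the first $\omega$ coordinates. The sets $A_n=\{x:x(\omega+n)=1\}$ cut every $f^{-1}[D]$ exactly in half, independently of each other, and they map each fibre onto $2^\omega$. In general such halving sets exist on a part of $K$, but they are only measurable. A fibre may be a null set, so their traces on one fibre mean nothing. The remedy is to approximate them by continuous functions with summable errors and to read the result off on almost every fibre.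

The halving sets come from the following case of Maharam's lemma (Fremlin, *Measure Theory* vol. 3, 331B).

**Lemma 4.** Let $(Y,\Sigma,m)$ be a probability space and $\mathfrak B\subseteq\Sigma$ a $\sigma$-subalgebra such that $\Sigma|Z\ne\mathfrak B|Z$ modulo null sets for every $Z\in\Sigma$ with $m(Z)>0$. Then there is $A\in\Sigma$ with $m(A\cap b)=\frac12m(b)$ for all $b\in\mathfrak B$.

Here $\Sigma|Z=\{E\cap Z:E\in\Sigma\}$, and similarly for $\mathfrak B$. The hypothesis says that $\Sigma$ is *relatively atomless* over $\mathfrak B$. For example, the Borel sets of the unit square are relatively atomless over the sets $D\times[0,1]$: if $Z$ is positive, then by Fubini and continuity $Z\cap(\mathbb R\times[0,s])$ has, for a suitable $s$, half the measure of $Z$. If each set $Z\cap(\mathbb R\times[0,s])$, $s$ rational, were of the form $Z\cap(D_s\times[0,1])$ mod null, then for almost every $x$ the section $Z_x$ would satisfy $|Z_x\cap[0,s]|\in\{0,|Z_x|\}$ for all rational $s$. This is impossible when $|Z_x|>0$, since $|Z_x\cap[0,s]|$ is continuous in $s$.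

*Proof of Lemma 4.* Let $\mathcal C$ be the set of $\varphi\in L^\infty(m)$ with $0\le\varphi\le1$ and $\int_b\varphi\,dm=\frac12m(b)$ for all $b\in\mathfrak B$. It is convex, weak*-compact, and contains the constant $\frac12$. By the Krein–Milman theorem it has an extreme point $\varphi$. We show that $\varphi$ is an indicator function. If not, there is $\varepsilon>0$ such that $Z=\{\varepsilon\le\varphi\le1-\varepsilon\}$ has positive measure. By hypothesis there is a measurable $a\subseteq Z$ that is not of the form $Z\cap b$, $b\in\mathfrak B$, modulo null sets. Let $\psi=E(1_a|\mathfrak B)/E(1_Z|\mathfrak B)$, read as $0$ where the denominator vanishes. It is $\mathfrak B$-measurable with $0\le\psi\le1$. Put $w=1_a-\psi1_Z$. Then $|w|\le1$, $w$ vanishes off $Z$, and $E(w|\mathfrak B)=E(1_a|\mathfrak B)-\psi E(1_Z|\mathfrak B)=0$. Also $w\ne0$: otherwise $a=Z\cap\{\psi=1\}$ modulo null sets. Hence $\varphi\pm\varepsilon w$ are two different members of $\mathcal C$ with mean $\varphi$, a contradiction. $\square$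

*Proof of Lemma 3.*

**Step 1. A part of $K$ that is relatively atomless over $M$.** This prepares Lemma 4. Let $\Sigma$ be the algebra of $\mu$-measurable sets and $\Sigma_0=\{f^{-1}[D]:D\subseteq M\text{ Borel}\}$. Take a maximal disjoint family of sets $Z$ of positive measure with $\Sigma|Z=\Sigma_0|Z$ modulo null sets. It is countable. Let $Y$ be the complement of its union. If $\mu(Y)=0$, every $E\in\Sigma$ would be, modulo null sets, the union of sets $Z\cap f^{-1}[D_Z]$. Then the measure algebra would be generated by the countably generated $\Sigma_0$ and countably many sets $Z$, and $\mu$ would have countable type. Hence $\mu(Y)>0$. By maximality, $\Sigma|Z\ne\Sigma_0|Z$ modulo null sets for every $Z\subseteq Y$ of positive measure. Put $\mu_Y(E)=\mu(E\cap Y)/\mu(Y)$ and $\lambda_Y=f[\mu_Y]$ (the image measure on $M$).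

**Step 2. Independent halving sets.** We choose $A_0,A_1,\dots\subseteq Y$ recursively with
$$\mu_Y(A_n\cap b)=\tfrac12\mu_Y(b)\quad\text{for all }b\in\mathfrak B_n:=\langle\Sigma_0|Y,A_0,\dots,A_{n-1}\rangle. \tag{1}$$
The algebra $\mathfrak B_n$ consists of the finite unions of sets $f^{-1}[D_a]\cap a$, where $a$ runs over the atoms of the finite algebra of subsets of $Y$ generated by $A_0,\dots,A_{n-1}$. So it is a $\sigma$-algebra. Lemma 4 applies to $\Sigma|Y$ and $\mathfrak B_n$: if $\Sigma|Z=\mathfrak B_n|Z$ modulo null sets for a positive $Z\subseteq Y$, choose an atom $a$ with $Z'=Z\cap a$ positive. Since $\mathfrak B_n|a=\Sigma_0|a$, we get $\Sigma|Z'=\Sigma_0|Z'$ modulo null sets, contradicting Step 1.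

Write $A^1=A$ and $A^0=Y\setminus A$. For Borel $D\subseteq M$, finite $I\subseteq\omega$ and $\varepsilon\in2^I$,
$$\mu_Y\Big(f^{-1}[D]\cap\bigcap_{n\in I}A_n^{\varepsilon_n}\Big)=2^{-|I|}\lambda_Y(D). \tag{2}$$
This is by induction on $|I|$: remove the largest element $n$ of $I$, note that the remaining intersection (restricted to $Y$) is in $\mathfrak B_n$, and use (1).

**Step 3. Continuous approximations.** The sets $A_n$ must be replaced by functions that make sense on each fibre. Choose $g_n\in C(K,[0,1])$ with $\int|g_n-1_{A_n}|\,d\mu<4^{-n}$ and let
$$E_n=\{x\in Y:\text{ exactly one of the statements } g_n(x)>\tfrac12,\ x\in A_n\text{ is true}\}.$$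
On $E_n$ we have $|g_n-1_{A_n}|\ge\frac12$, so $\mu_Y(E_n)\le2\cdot4^{-n}/\mu(Y)$. Let $e_n\ge0$ be the Borel function on $M$ with $\int_De_n\,d\lambda_Y=\mu_Y(E_n\cap f^{-1}[D])$ for all Borel $D$, that is, the conditional expectation of $1_{E_n}$ given $f=t$. Since $\sum_n\int e_n\,d\lambda_Y<\infty$, we have $\sum_ne_n(t)<\infty$ for $\lambda_Y$-almost every $t$.

**Step 4. A diffuse measure on an image of almost every fibre.** Let $\Omega=M\times[0,1]^\omega$ and $h=(f,(g_n)_n)\colon K\to\Omega$. Let $\theta=h[\mu_Y]$, and let $\theta=\int\theta_t\,d\lambda_Y(t)$ be its disintegration over $M$. For almost every $t$, $\theta_t$ is a probability concentrated on $h[K]\cap(\{t\}\times[0,1]^\omega)=h[f^{-1}(t)]$. For finite $I$ and $\varepsilon\in2^I$ let $J_\varepsilon=\{p\in\Omega:\forall n\in I\ (p_n>\frac12\Leftrightarrow\varepsilon_n=1)\}$. A point $x\in Y$ with $h(x)\in J_\varepsilon$ lies in $\bigcap_{n\in I}A_n^{\varepsilon_n}$ or in some $E_n$, $n\in I$. So by (2), for all Borel $D$,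
$$\int_D\theta_t(J_\varepsilon)\,d\lambda_Y(t)=\mu_Y(h^{-1}[J_\varepsilon]\cap f^{-1}[D])\le2^{-|I|}\lambda_Y(D)+\sum_{n\in I}\int_De_n\,d\lambda_Y .$$
There are countably many pairs $I,\varepsilon$. Hence for almost every $t$ we have $\theta_t(J_\varepsilon)\le2^{-|I|}+\sum_{n\in I}e_n(t)$ for all of them. Let $p\in\Omega$. For each $I$ the point $p$ lies in some $J_\varepsilon$, $\varepsilon\in2^I$. With $I=\{m,\dots,m+k-1\}$ we get
$$\theta_t(\{p\})\le2^{-k}+\sum_{n\ge m}e_n(t)\quad\text{for all }m,k .$$
Let $k\to\infty$ and then $m\to\infty$: $\theta_t(\{p\})=0$.

So for almost every $t$ the compact metrizable space $h[f^{-1}(t)]$ carries a probability vanishing on points, and it is uncountable. A scattered second countable space is countable (Cantor–Bendixson), so $h[f^{-1}(t)]$ is not scattered. By Fact 1 neither is $f^{-1}(t)$. $\square$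

What is left of Theorem A is its part (2) and the value of $\mathfrak c$. Indeed, if $\mu$ has countable type, (2) implies (1) by Fact 1, since $[0,1]^{\mathfrak c}$ is not scattered.

## 5. Four facts on the random extension

Let $\kappa$ be as in Theorem A. A *Baire set* of $2^\kappa$ is a member of the $\sigma$-algebra generated by the clopen sets. It depends on countably many coordinates. Conditions are positive Baire sets modulo null sets, and $G$ is given by a *generic point* $g\in2^\kappa$: the class of $E$ is in $G$ iff $g\in E$ (with $E$ reinterpreted in $V[G]$ through its code), and $g$ lies in no null Baire set coded in $V$. We say that a Borel set or function, or a Borel measure, is *coded* in a submodel if a real describing it lies there. For example, $[0,x)$ is coded wherever $x$ is. Boolean relations and measures of coded sets are absolute.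

For $A\in V$, $A\subseteq\kappa$, the map $E\mapsto E\times2^{\kappa\setminus A}$ embeds the measure algebra of $2^A$ as a complete subalgebra: it preserves countable unions, and by ccc all suprema are suprema of countable families. So $g\restriction A$ is generic for the measure algebra of $2^A$, and the next fact applies to $V[g\restriction A]$ as well.

**(R1)** *The forcing is ccc, so cardinals and cofinalities are preserved. If $\langle c_\xi:\xi<\kappa\rangle\in V[G]$ is a sequence in $2^\omega$, there is $\langle A_\xi:\xi<\kappa\rangle\in V$, a sequence of countable subsets of $\kappa$, with $c_\xi\in V[g\restriction A_\xi]$.* Given a name for the sequence, the Boolean value $[\![\dot c_\xi(n)=1]\!]$ is the class of a Baire set $E_{\xi,n}\in V$, and $c_\xi(n)=1$ iff $g\in E_{\xi,n}$. Let $A_\xi$ be a countable set of coordinates on which all $E_{\xi,n}$, $n\in\omega$, depend. Then $c_\xi=\Phi_\xi(g\restriction A_\xi)$ with $\Phi_\xi$ Borel, coded in $V$.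

**(R2)** *If $A,B\in V$ are disjoint subsets of $\kappa$ and $B$ is countable, then $g\restriction B$ lies in no Haar-null Borel subset of $2^B$ coded in $V[g\restriction A]$.* Let $U_j$ list the basic clopen subsets of $2^B$. Such a null set is contained in a set $N_c=\bigcap_k\bigcup_iU_{c(k,i)}$ with $c\in V[g\restriction A]$, where for each $k$ the measures of $U_{c(k,i)}$, $i\in\omega$, have sum at most $2^{-k}$. By (R1), $c=\Phi(g\restriction A')$ with $A'\subseteq A$ countable and $\Phi$ Borel, coded in $V$. The set of $(a,b)\in2^{A'}\times2^B$ such that $\Phi(a)$ satisfies this condition on the sums and $b\in N_{\Phi(a)}$ is Borel and coded in $V$. Its sections are null, so it is null by Fubini. Hence it does not contain $g\restriction(A'\cup B)$. Since $c=\Phi(g\restriction A')$ satisfies the condition on the sums, $g\restriction B\notin N_c$.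

**(R3)** *$\mathfrak c=\kappa$ in $V[G]$.* By (R1) every real is given by a Borel function coded in $V$ and a countable subset of $\kappa$ in $V$. So $\mathfrak c\le(\kappa^\omega)^V$. In $V$, $\kappa$ is regular uncountable, so every function from $\omega$ to $\kappa$ is bounded and $\kappa^\omega=|\bigcup_{\theta<\kappa}\theta^\omega|=\kappa$. Conversely, split $\kappa$ in $V$ into $\kappa$ countably infinite blocks, each identified with $\omega$. By (R2) the restriction of $g$ to one block differs from its restriction to any other, since a singleton is null. So $\mathfrak c\ge\kappa$.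

**($\Delta$)** *In $V$, every sequence $\langle A_\xi:\xi<\kappa\rangle$ of countable subsets of $\kappa$ has a subsequence $\langle A_\xi:\xi\in S\rangle$, $|S|=\kappa$, and a set $R$ with $A_\xi\cap A_\eta=R$ for distinct $\xi,\eta\in S$.* This is the $\Delta$-system lemma; a trivial example is $A_\xi=\{0,1+\xi\}$ with $R=\{0\}$. Here is the proof. As $\omega_1\le2^\omega<\kappa$, the $\xi<\kappa$ of cofinality $\omega_1$ form a stationary set, and for these $\sup(A_\xi\cap\xi)<\xi$. By Fodor's lemma there are a stationary set of $\xi$ and one $\theta<\kappa$ with $A_\xi\cap\xi\subseteq\theta$. As $\theta$ has fewer than $\kappa$ countable subsets, there is a stationary $T$ on which $A_\xi\cap\xi=R$ is constant. Choose $S\subseteq T$ of size $\kappa$ recursively so that $\eta<\xi$ in $S$ implies $A_\eta\subseteq\xi$. Then $A_\eta\cap A_\xi\subseteq A_\xi\cap\xi=R$, and $R\subseteq A_\eta\cap A_\xi$.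

## 6. Random points of the base as test points of $K$: proof of Theorem A(2)

Work in $V[G]$, and let $K,\mu,f$ be as in (2). Put $Q=[0,1]^\omega$. Every compact metrizable space embeds in $Q$ as a closed subspace, so $f$ maps into $Q$.

**Step 1. Making the base see all measurable sets.** We enlarge the map so that every event in $K$ becomes an event in $Q$. As $C(K)$ is dense in the separable space $L^1(\mu)$, there is a sequence $(\varphi_k)_k$ in $C(K,[0,1])$ whose members, up to affine rescaling, are dense in $L^1(\mu)$. Replace $f$ by $(f,(\varphi_k)_k)\colon K\to Q\times Q\cong Q$. The new fibres are closed subsets of old fibres. If a closed subset of a fibre maps onto $[0,1]^{\mathfrak c}$, so does the fibre, by Tietze's theorem applied in each coordinate. So nothing is lost, and we gain: for every Borel $E\subseteq K$ there is a Borel $\hat E\subseteq Q$ with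
$$\mu(E\,\triangle\,f^{-1}[\hat E])=0. \tag{3}$$
Indeed, $1_E$ is the almost everywhere limit of a sequence of functions $\psi_k\circ f$, with each $\psi_k$ an affine function of one coordinate of $Q$. So $1_E=(\limsup_k\psi_k)\circ f$ almost everywhere, and $\hat E=\{\limsup_k\psi_k=1\}$ works.

Let $\lambda=f[\mu]$. Then $\hat E$ is determined modulo $\lambda$-null sets, $\lambda(\hat E)=\mu(E)$, and $E\mapsto\hat E$ respects Boolean operations modulo null sets.

**Step 2. Density points.** To speak of a single point of $Q$ as belonging to a class modulo null sets, we use density. Let $\Pi_m$ ($m\in\omega$) be refining finite Borel partitions of $Q$, coded in $V$, together generating the Borel sets (products of dyadic intervals), and let $\Pi_m(t)$ be the cell containing $t$. Call $t$ *good* if $\lambda(\Pi_m(t))>0$ for all $m$. For Borel $H$ let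
$$D(H)=\Big\{t\text{ good}:\ \lambda(H\cap\Pi_m(t))/\lambda(\Pi_m(t))\to1\Big\}.$$
For example, with Lebesgue measure on $[0,1]$ and dyadic cells $[i2^{-m},(i+1)2^{-m})$, the set $H=[0,\frac12)$ has $D(H)\cap[0,1)=[0,\frac12)$.

By martingale convergence, $\lambda(H\setminus D(H))=0$. The set $D(H)$ is Borel and depends only on the $\lambda$-class of $H$. If $\lambda(H\setminus H')=0$, then $D(H)\subseteq D(H')$. Also $D(H)\cap D(H')=D(H\cap H')$, because $\lambda(P\setminus(H\cap H'))\le\lambda(P\setminus H)+\lambda(P\setminus H')$ for each cell $P$. A code for $D(H)$ is computed from the numbers $\lambda(P)$ and $\lambda(H\cap P)$, $P\in\bigcup_m\Pi_m$.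

Let $\rho\colon2^\omega\to Q$ be Borel with $\rho[\nu]=\lambda$. It exists: $(2^\omega,\nu)$ maps onto $[0,1]$ with Lebesgue measure, $Q$ is Borel isomorphic to $[0,1]$, and every Borel probability on $[0,1]$ is the image of Lebesgue measure under its quantile function. By (R1) fix a countable $A_*\in V$ such that $\lambda$ and $\rho$ are coded in $V[g\restriction A_*]$.

**Step 3. A point of $K$ for each good point of $Q$.** For good $r$ the family $\{\overline U:U\subseteq K\text{ open},\ r\in D(\hat U)\}$ has the finite intersection property: if $r\in\bigcap_{i\le k}D(\hat U_i)=D(\bigcap_{i\le k}\hat U_i)$, then $\mu(\bigcap_{i\le k}U_i)=\lambda(\bigcap_{i\le k}\hat U_i)>0$. Choose $x_r$ in the intersection of this family. So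
$$r\in D(\hat U)\ \Longrightarrow\ x_r\in\overline U\qquad\text{for open }U\subseteq K. \tag{4}$$

**The direct attempt, and where it stops.** One would like to show outright that $K$ is separable. Suppose there were $A\in V$ with $A_*\subseteq A$ and a countably infinite $I\in V$ disjoint from $A$ such that *every* $\hat U$, $U$ open, had a representative coded in $V[g\restriction A]$. Read $g\restriction I$ as a sequence $(s_n)_n$ of points of $2^\omega$ and put $r_n=\rho(s_n)$. Given a nonempty open $W$, take a nonempty open $U$ with $\overline U\subseteq W$. Then $\lambda(D(\hat U))\geq\lambda(\hat U)=\mu(U)>0$, and the sequences all of whose terms avoid $\rho^{-1}[D(\hat U)]$ form a null set coded in $V[g\restriction A]$. By (R2) some $r_n$ is in $D(\hat U)$, and $x_{r_n}\in\overline U\subseteq W$ by (4). So $\{x_{r_n}:r_n\text{ good}\}$ would be dense.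

But the open sets of $K$ may use all coordinates, and then no block $I$ is left over. The failure has a precise form, which is the key to the proof. For each block $I_\xi$ there is an open set $U_\xi$ *missed* by the countable set that this block produces. So $\hat U_\xi$, although of positive measure, has none of the random points $r_n^\xi$ among its density points. Positive sets $H$ coded away from $I_\xi$ do have such points, so no such $H$ is contained in $\hat U_\xi$ modulo null sets. This makes each $U_\eta$ avoidable whatever has been decided about other indices, which is one half of independence. The other half, being able to enter the sets simultaneously, cannot be expected on all of $Q$. We find one point $t$ near which it holds, and $t$ itself is a random point from one of the blocks.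

**Step 4. The missed open sets.** In $V$ split $\kappa$ into disjoint countably infinite blocks $I_\xi$ ($\xi<\kappa$), with fixed bijections $I_\xi\cong\omega\times\omega$. Read $g\restriction I_\xi$ as a sequence $s^\xi=(s^\xi_n)_n\in(2^\omega)^\omega$ and put $r^\xi_n=\rho(s^\xi_n)$. The set $X_\xi=\{x_{r^\xi_n}:n\in\omega,\ r^\xi_n\text{ good}\}$ is countable. Since $K$ is nonseparable, there is a nonempty open $W_\xi$ with $W_\xi\cap X_\xi=\emptyset$. Choose $h_\xi\in C(K,[0,1])$ vanishing off $W_\xi$ and taking the value $1$ somewhere, and put
$$U_\xi=\{h_\xi>\tfrac13\},\qquad P_\xi=\{h_\xi>\tfrac23\}.$$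
Then $\lambda(\hat P_\xi)=\mu(P_\xi)>0$, because $\mu$ is strictly positive. Since $\overline{U_\xi}\subseteq\{h_\xi\ge\frac13\}\subseteq W_\xi$ misses $X_\xi$, (4) gives
$$r^\xi_n\notin D(\hat U_\xi)\qquad\text{for all }n \tag{5}$$
(if $r^\xi_n$ is not good, this is trivial).

**Step 5. Separating the supports.** We now arrange that different indices use different coordinates. By (R1) fix $\langle A_\xi:\xi<\kappa\rangle\in V$ with $A_\xi$ countable, $A_\xi\supseteq A_*\cup I_\xi$, and codes for $\hat U_\xi$ and $\hat P_\xi$ in $V[g\restriction A_\xi]$. By ($\Delta$) there are $S_0\in V$ with $|S_0|=\kappa$ and a countable $R$ such that $A_\xi\cap A_\eta=R$ for distinct $\xi,\eta\in S_0$. The blocks are disjoint and $R$ is countable. So, discarding countably many indices, we may assume $I_\xi\cap R=\emptyset$ for $\xi\in S_0$. For $\eta\in S_0$ put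
$$A^-_\eta=\bigcup_{\xi\in S_0\setminus\{\eta\}}A_\xi .$$
Then $A_*\subseteq A^-_\eta$, and $A^-_\eta\cap I_\eta\subseteq R\cap I_\eta=\emptyset$ because $I_\eta\subseteq A_\eta$. By (R2), $s^\eta$ lies in no null Borel set coded in $V[g\restriction A^-_\eta]$. This has two consequences.

- (6) *If $H\subseteq Q$ is Borel, coded in $V[g\restriction A^-_\eta]$, and $\lambda(H)>0$, then $r^\eta_n\in H\cap D(H)$ for some $n$.* As $A_*\subseteq A_\eta^-$, the set $\{s\in(2^\omega)^\omega:\forall n\ \rho(s_n)\notin H\cap D(H)\}$ is coded in $V[g\restriction A^-_\eta]$. Since $\lambda(H\cap D(H))=\lambda(H)$, its measure is $\prod_n(1-\lambda(H))=0$.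
- (7) *If $H\subseteq Q$ is Borel, coded in $V[g\restriction A^-_\eta]$, and $\lambda(H)=0$, then $r^\eta_n\notin H$ for all $n$.* For each $n$, $\{s:\rho(s_n)\in H\}$ is null and coded in $V[g\restriction A^-_\eta]$.

**Step 6. One can always stay outside $U_\eta$.** This is the first half of independence: if $\eta\in S_0$, and $H$ is Borel, coded in $V[g\restriction A^-_\eta]$, with $\lambda(H)>0$, then
$$\lambda(H\setminus\hat U_\eta)>0. \tag{8}$$
By (6) some $r^\eta_n$ is in $D(H)$. If $\lambda(H\setminus\hat U_\eta)=0$, then $D(H)\subseteq D(\hat U_\eta)$, so $r^\eta_n\in D(\hat U_\eta)$, contradicting (5). Note that $\hat U_\eta$ itself need not be coded in $V[g\restriction A^-_\eta]$; only $H$ is.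

**Step 7. A point $t$ near which one can enter all $P_\xi$.** Fix $\zeta\in S_0$. For each $\xi\in S_0\setminus\{\zeta\}$ the set $\hat P_\xi$ is coded in $V[g\restriction A^-_\zeta]$ and has positive measure, so by (6) there is $n$ with $r^\zeta_n\in\hat P_\xi$. As $\kappa$ is regular and uncountable in $V[G]$, one $n$ serves $\kappa$ many indices: there are $n$ and $S_1\subseteq S_0\setminus\{\zeta\}$ with $|S_1|=\kappa$ such that
$$t:=r^\zeta_n\in\hat P_\xi\qquad\text{for all }\xi\in S_1 .$$
Let $O$ be a neighborhood of $t$ from a countable base of $Q$ coded in $V$, and let $a\subseteq S_1$ be finite. The set $O\cap\bigcap_{\xi\in a}\hat P_\xi$ is coded in $V[g\restriction A^-_\zeta]$ and contains $t=r^\zeta_n$. By (7) it has positive measure. (The set $S_1$ need not be in $V$, but only finitely many of its elements are used at a time.)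

**Step 8. Independence near $t$.** We combine the two halves. For every basic neighborhood $O$ of $t$ and all finite disjoint $a,b\subseteq S_1$,
$$\lambda\Big(O\cap\bigcap_{\xi\in a}\hat P_\xi\setminus\bigcup_{\eta\in b}\hat U_\eta\Big)>0. \tag{9}$$
The proof is by induction on $|b|$. For $b=\emptyset$ this is Step 7. Let $b=b'\cup\{\eta\}$ with $\eta\notin b'$, and put $H=O\cap\bigcap_{\xi\in a}\hat P_\xi\setminus\bigcup_{\eta'\in b'}\hat U_{\eta'}$. Since $\eta\notin a\cup b'$, $H$ is coded in $V[g\restriction A^-_\eta]$ (if $a\cup b'=\emptyset$, then $H=O$ is coded in $V$). By the inductive hypothesis $\lambda(H)>0$. Now (8) gives $\lambda(H\setminus\hat U_\eta)>0$, which is (9).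

**Step 9. The fibre over $t$.** By (9) and (3), the set $f^{-1}[O]\cap\bigcap_{\xi\in a}P_\xi\setminus\bigcup_{\eta\in b}U_\eta$ has positive $\mu$-measure, so it is nonempty. Let $\sigma\colon S_1\to\{0,1\}$. The closed sets
$$f^{-1}[\overline O]\cap\{x:h_\xi(x)\ge\tfrac23\ \forall\xi\in a\}\cap\{x:h_\eta(x)\le\tfrac13\ \forall\eta\in b\},$$
with $O\ni t$ basic and $a\subseteq\sigma^{-1}(1)$, $b\subseteq\sigma^{-1}(0)$ finite, have the finite intersection property, and the sets $\overline O$ intersect in $\{t\}$. By compactness there is $x\in f^{-1}(t)$ with $h_\xi(x)\ge\frac23$ when $\sigma(\xi)=1$ and $h_\xi(x)\le\frac13$ when $\sigma(\xi)=0$. Hence the closed set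
$$T=\{x\in f^{-1}(t):\forall\xi\in S_1\ \ h_\xi(x)\in[0,\tfrac13]\cup[\tfrac23,1]\}$$
maps continuously onto $\{0,1\}^{S_1}$, by recording for each $\xi$ the side on which $h_\xi(x)$ lies.

By (R3), $|S_1|=\kappa=\mathfrak c$. So $T$ maps onto $\{0,1\}^{\mathfrak c}\cong(\{0,1\}^\omega)^{\mathfrak c}$, and hence onto $[0,1]^{\mathfrak c}$, since $\{0,1\}^\omega$ maps onto $[0,1]$. By Tietze's theorem, coordinate by coordinate, this map extends to a continuous map of $f^{-1}(t)$ onto $[0,1]^{\mathfrak c}$. This proves (2). Together with Lemma 3, Fact 1 and (R3) it completes the proof of Theorem A. $\square$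

## 7. Independence, and why the exponent $\mathfrak c$ cannot be raised

**The exponent.** Let $\mu$ be strictly positive of countable type on $K$. Two continuous functions that agree $\mu$-almost everywhere are equal, because the open set where they differ is null and hence empty. So $C(K)$ injects into $L^1(\mu)$, and $|C(K)|\le\mathfrak c$. Since the sets $\{h>0\}$, $h\in C(K)$, form a base, $K$ has weight at most $\mathfrak c$. Weight does not increase in passing to closed subsets or to continuous images of compact spaces, and $[0,1]^{\mathfrak c^+}$ has weight $\mathfrak c^+$. So no closed subset of $K$ maps continuously onto $[0,1]^{\mathfrak c^+}$, and the exponent in Theorem A(2) is optimal.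

**The Problem.** Start from any model $V$ of ZFC and take $\kappa=(2^\omega)^+$. If $\theta<\kappa$, then $\theta^\omega\le(2^\omega)^\omega=2^\omega<\kappa$, so Theorem A applies. The case $M=2^\omega$ of its part (1) says that in $V[G]$ there are no $K,f$ as in the Problem. So ZFC, if consistent, does not prove that they exist. On the other hand, in every model of $\mathrm{add}(\mathcal N)=\mathrm{cov}(\mathcal N)$, in particular in every model of CH or of MA, Theorem B gives a compact nonseparable $K$ supporting a measure and a continuous $f\colon K\to2^\omega$ whose fibres all embed in ordinals. The existence of $K$ and $f$ is therefore independent of ZFC, and no large cardinals are used.
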